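\title{Strictly Neumaier graphs with $m$-regular cliques for every $m$}

\begin{abstract}
A clique of a regular graph is $m$-regular if every vertex outside it has exactly $m\ge 1$ neighbors in it. A strictly Neumaier graph is a non-complete edge-regular graph that contains a regular clique and is not strongly regular. We prove that for every positive integer $m$ there is a strictly Neumaier graph with an $m$-regular clique. The case $m=1$ is known. For $m\ge 2$ we glue together $(s+m-1)/m$ copies of the collinearity graph of a net with $s^2$ points and $m+1$ parallel classes, so that edge-regularity reduces to one condition on differences in an abelian group. Difference sets satisfy this condition for special values of $m$ and give small examples, the smallest with $147$ vertices. For arbitrary $m$ we satisfy it with linear forms twisted by a Frobenius automorphism, whose coefficients are supplied by Weil's bound for character sums.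
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A graph with $v$ vertices that is regular of degree $k$ is \emph{edge-regular} with parameters $(v,k,\lambda)$ if any two adjacent vertices have exactly $\lambda$ common neighbors. It is \emph{strongly regular} if, in addition, the number of common neighbors of two distinct non-adjacent vertices does not depend on the pair. For a positive integer $m$, a clique $Q$ of a regular graph is \emph{$m$-regular} if every vertex outside $Q$ is adjacent to exactly $m$ vertices of $Q$, and $Q$ is \emph{regular} if it is $m$-regular for some $m\ge1$. A \emph{Neumaier graph} is a non-complete edge-regular graph that contains a regular clique, and a \emph{strictly Neumaier graph} is a Neumaier graph that is not strongly regular. The following question is posed in \cite{EGRZ}.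

\begin{quote}
\emph{For which positive integers $m$ does there exist a strictly Neumaier graph with an $m$-regular clique?}
\end{quote}

Without the word ``strictly'' the question is easy. In the complete multipartite graph with $m+1$ parts of size $2$, a set containing one vertex of each part is an $m$-regular clique, adjacent vertices have $2(m-1)$ common neighbors, and non-adjacent vertices have $2m$. So every $m$ occurs among strongly regular Neumaier graphs, and one guesses that every $m$ occurs in the strict case too. The difficulty is to destroy strong regularity and keep the other two conditions, and these interact more tightly when $m\ge2$. Let $Q$ be an $m$-regular clique of size $s$ in an edge-regular graph. The neighborhoods in $Q$ of the $v-s$ outside vertices are $m$-element subsets of $Q$; each vertex of $Q$ lies in $k-s+1$ of them, and each pair of vertices of $Q$ lies in $\lambda-s+2$ of them. For $m=1$ the condition on pairs says only that $\lambda=s-2$. For $m\ge 2$ it asks that the $m$-subsets cover all pairs of $Q$ equally often.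

It is known that strictly Neumaier graphs with $1$-regular cliques exist, in many infinite families, and that there are infinite families containing a strictly Neumaier graph with a $2^i$-regular clique for every positive integer $i$. We use the first of these facts, and only for $m=1$.

\begin{theorem}\label{thm:answer}
For every positive integer $m$ there is a strictly Neumaier graph with an $m$-regular clique.
\end{theorem}

For $m\geq 2$ this follows from a statement with explicit parameters.

\begin{theorem}\label{thm:main}
Let $m\ge 2$, let $q$ be a prime power with $m\mid q-1$ and $q>m+1$, let $d\ge 4m$ be an integer with $d\equiv 1 \pmod{q-1}$, and put $s=q^d$. There is a strictly Neumaier graph with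
\[
v=\frac{s^2(s+m-1)}{m},\qquad k=(s-1)(s+m+1),\qquad \lambda=sm+m^2-m-2
\]
that contains an $m$-regular clique of size $s$.
\end{theorem}

The proof has a combinatorial part and an algebraic part. The combinatorial part is visible in a graph on $147$ vertices, which we work out in Section~\ref{sec:147}. Section~\ref{sec:glue} gives the general construction and isolates the condition, called (D), on which edge-regularity depends. Difference sets satisfy (D) for special $m$ (Section~\ref{sec:ds}). For arbitrary $m$, Section~\ref{sec:twist} uses a symmetry to reduce (D) to a number of norm conditions that does not depend on $d$, and Section~\ref{sec:weil} solves these by a character sum estimate. Section~\ref{sec:end} completes the proofs and shows that the graphs have many partitions into regular cliques.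

\section{A graph on 147 vertices}\label{sec:147}

The plane $\mathbb F_7^2$, with coordinates $(\xi,\eta)$, has eight parallel classes of lines, namely the level sets of the linear forms $\xi$ and $\eta-a\xi$ $(a\in\mathbb F_7)$. Any two of these forms are a coordinate system. We give the forms three different roles. The level sets of $\xi,\ \eta,\ \eta-\xi,\ \eta-2\xi$ are called \emph{lines}, and two distinct points on a common line are \emph{collinear}. The forms $\varphi_1=\eta-3\xi$ and $\varphi_2=\eta-4\xi$ serve for gluing. The forms $\eta-5\xi$ and $\eta-6\xi$ are left unused. Let $U=\{1,2,4\}\subset\mathbb F_7$. The six differences of distinct elements of $U$ are $\pm1,\pm2,\pm3$, so each nonzero element occurs once, and two different translates of $U$ have exactly one element in common.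

Take three copies of the plane, called \emph{fibers} and indexed by $y\in\mathbb Z/3$. Join $(y,P)$ to $(y,P')$ if $P,P'$ are collinear, and join $(y,P)$ to $(y+1,P')$ if $\varphi_1(P)+\varphi_2(P')\in U$. A vertex has $4\cdot 6$ neighbors in its own fiber and $3\cdot7$ in each of the other two, so $k=66$.

A line $\ell$ in a fiber is a $7$-clique. A point of the same fiber outside $\ell$ lies on three lines not parallel to $\ell$, and each meets $\ell$ once. A vertex of another fiber is joined to those points of $\ell$ at which $\varphi_1$ (or $\varphi_2$) takes one of three prescribed values, and $\varphi_1$ and $\varphi_2$ take each value once on $\ell$. So the clique is $3$-regular.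

Now count common neighbors. Let $P,P'$ be collinear points in the fiber $y$. They have $5$ common neighbors on their line and $3\cdot2=6$ off it, one for each way to choose non-parallel lines through $P$ and $P'$ in the other three classes. A common neighbor $(y+1,Z)$ has $\varphi_2(Z)$ in both $U-\varphi_1(P)$ and $U-\varphi_1(P')$. These translates are different, so they share one element, which $\varphi_2$ takes at $7$ points. The fiber $y-1$ gives $7$ more, with $\varphi_1$ and $\varphi_2$ exchanged. The total is $5+6+7+7=25$.

Next take $(y,P)$ and $(y+1,P')$. A common neighbor $(y-1,Z)$ has $\varphi_1(Z)\in U-\varphi_2(P)$ and $\varphi_2(Z)\in U-\varphi_1(P')$, which gives $3\cdot3=9$ points. In the fiber $y$, each of the four lines through $P$ has three points joined to $(y+1,P')$; if the two vertices are adjacent, one of the three is $P$ itself and must be discarded. The same holds in the fiber $y+1$. So adjacent pairs have $9+8+8=25$ common neighbors and non-adjacent pairs have $9+12+12=33$.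

The graph is therefore edge-regular with parameters $(147,66,25)$. Finally, let $P-P'=(1,5)$, a direction on which only the unused form $\eta-5\xi$ vanishes. Then $(y,P)$ and $(y,P')$ are non-adjacent. They have $4\cdot3=12$ common neighbors in their fiber and again $7$ in each other fiber, so $26\neq 33$ in total, and the graph is not strongly regular.

Most of these counts used only that any two forms are coordinates. The structure of $U$ entered once, in the intersection of two translates, and the unused class destroyed strong regularity. The next section shows that both observations are general, and explains the equality $5+6+7+7=9+8+8$.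

\section{Gluing nets along a set of group elements}\label{sec:glue}

Let $(S,+)$ be an abelian group of order $s$, and let $U\subset S$ have $m$ elements, where $1\le m<s$ and $g=(s-1)/m$ is an integer. For $t\in S$ let
\[
\Delta(t)=\#\{(u_1,u_2)\in U^2:\ u_1-u_2=t\}.
\]
Then $\Delta(0)=m$ and $\sum_{t\ne0}\Delta(t)=m^2-m$. The function $\Delta$ measures intersections of translates: $|(U-t_1)\cap(U-t_2)|=\Delta(t_1-t_2)$, because $u_1-t_1=u_2-t_2$ is equivalent to $u_1-u_2=t_1-t_2$.

Let $\mathcal P$ be a set of $s^2$ \emph{points}. Two functions $\alpha,\beta\colon\mathcal P\to S$ are \emph{orthogonal} if $P\mapsto(\alpha(P),\beta(P))$ is a bijection $\mathcal P\to S\times S$. In that case each level set of $\alpha$ has $s$ points and $\beta$ maps it bijectively onto $S$. Let $J$ be a set with $g$ elements and let $e_0,\dots,e_m$ and $\varphi_j$ $(j\in J)$ be functions $\mathcal P\to S$. The level sets of $e_i$ are the \emph{lines of class $i$}, and points $P\neq P'$ are \emph{collinear} if they lie on a common line. Put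
\[
\sigma(P,P')=\sum_{j\in J}\Delta\bigl(\varphi_j(P)-\varphi_j(P')\bigr).
\]
We consider two conditions.
\begin{itemize}
\item[(O)] The $m+1+g$ functions $e_0,\dots,e_m,\varphi_j$ $(j\in J)$ are pairwise orthogonal.
\item[(D)] If $P\ne P'$ are collinear, then $\sigma(P,P')=m-1$.
\end{itemize}
Under (O) the points and lines form a \emph{net}: every point is on one line of each class, every line has $s$ points, lines of the same class are disjoint, and lines of different classes meet in exactly one point. In particular, two collinear points lie on only one common line.

Let $Y$ be a set with $g+1$ elements, and for each $y\in Y$ choose any bijection $\theta_y\colon Y\setminus\{y\}\to J$. It tells which function the fiber $\{y\}\times\mathcal P$ uses when it looks at another fiber. Let $\Gamma$ be the graph on $Y\times\mathcal P$ in which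
\begin{itemize}
\item $(y,P)\sim(y,P')$ if and only if $P\ne P'$ are collinear;
\item for $y\ne y'$, $(y,P)\sim(y',P')$ if and only if $\varphi_{\theta_y(y')}(P)+\varphi_{\theta_{y'}(y)}(P')\in U$.
\end{itemize}
The second rule is symmetric because $S$ is abelian and the two values are added. The graph of Section~\ref{sec:147} is the case $Y=\mathbb Z/3$, $\theta_y(y+1)=1$, $\theta_y(y+2)=2$.

\begin{proposition}\label{prop:glue}
Assume \textup{(O)} and \textup{(D)}. Then $\Gamma$ is non-complete and edge-regular with
\[
v=(g+1)s^2,\qquad k=(s-1)(s+m+1),\qquad \lambda=sm+m^2-m-2 .
\]
For every $y\in Y$ and every line $\ell$, the set $\{y\}\times\ell$ is an $m$-regular clique of size $s$. Moreover, $\Gamma$ is strongly regular if and only if $\sigma(P,P')=m$ for all non-collinear points $P\ne P'$.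
\end{proposition}

\begin{proof}
We use throughout that the neighbors of $(y',P')$ in a fiber $y\neq y'$ are the points $Z$ at which the single function $\varphi_{\theta_y(y')}$ takes a value in the $m$-element set $U-\varphi_{\theta_{y'}(y)}(P')$.

\emph{Degree.} A vertex has $(m+1)(s-1)$ neighbors in its own fiber, since the $m+1$ lines through a point share only that point. In each of the other $g$ fibers it has $ms$ neighbors. As $gm=s-1$, we get $k=(m+1)(s-1)+(s-1)s$.

\emph{Regular cliques.} Let $\ell$ have class $i$ and let $Q=\{y\}\times\ell$, a clique of size $s$. If $P\notin\ell$, the line of class $i$ through $P$ misses $\ell$, and the other $m$ lines through $P$ meet $\ell$ in one point each. These $m$ points are different, because two lines through $P$ share only $P$. So $(y,P)$ has $m$ neighbors in $Q$. If $y'\neq y$, then $\varphi_{\theta_y(y')}$ maps $\ell$ bijectively onto $S$, so exactly $m$ points of $\ell$ have an admissible value, and $(y',P')$ has $m$ neighbors in $Q$.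

\emph{Two vertices $(y,P)$, $(y,P')$ of one fiber.} Let $y'\ne y$, $j=\theta_y(y')$ and $j'=\theta_{y'}(y)$. The common neighbors in the fiber $y'$ are the $Z$ with $\varphi_{j'}(Z)\in(U-\varphi_j(P))\cap(U-\varphi_j(P'))$, and there are $s\,\Delta(\varphi_j(P)-\varphi_j(P'))$ of them. As $y'$ runs through $Y\setminus\{y\}$, the index $j$ runs once through $J$, so the other fibers contain $s\,\sigma(P,P')$ common neighbors.

Suppose $P,P'$ lie on a line $\ell$ of class $i$. They have $s-2$ common neighbors on $\ell$. A common neighbor $Z\notin \ell$ is joined to $P$ by a line of class $i_1\ne i$ and to $P'$ by a line of class $i_2\neq i$, and $i_1\ne i_2$, since otherwise $P$ and $P'$ would lie on a second common line. Conversely, for each ordered pair $(i_1,i_2)$ of different classes other than $i$, the line of class $i_1$ through $P$ and the line of class $i_2$ through $P'$ meet in one point $Z$; they meet $\ell$ only in $P$ and in $P'$ respectively, so $Z\notin\ell$. This gives $m(m-1)$ points. The number of common neighbors is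
\begin{equation}\label{eq:inside}
s-2+m(m-1)+s\,\sigma(P,P'),
\end{equation}
which by (D) equals $sm+m^2-m-2$.

Suppose $P,P'$ are not collinear. A common neighbor in the fiber is again the intersection of a line through $P$ and a line through $P'$ of different classes. Now all $(m+1)m$ ordered pairs of classes occur, and the intersection is never $P$ or $P'$. The number of common neighbors is
\begin{equation}\label{eq:noncol}
m(m+1)+s\,\sigma(P,P').
\end{equation}

\emph{Two vertices $(y,P)$, $(y',P')$ of different fibers.} In each of the $g-1$ remaining fibers $y''$, a common neighbor $Z$ has $\varphi_{\theta_{y''}(y)}(Z)$ and $\varphi_{\theta_{y''}(y')}(Z)$ each in a prescribed $m$-element set. The two functions are different because $\theta_{y''}$ is injective, so they are orthogonal and there are $m^2$ such $Z$. In the fiber $y$, put $j=\theta_y(y')$ and $M=U-\varphi_{\theta_{y'}(y)}(P')$. We count the $Z\ne P$ collinear with $P$ such that $\varphi_j(Z)\in M$. Each of the $m+1$ lines through $P$ has exactly $m$ points with $\varphi_j\in M$, and $P$ is among them if and only if $\varphi_j(P)\in M$, that is, if and only if the two vertices are adjacent. So the count is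 $(m+1)(m-1)$ for adjacent vertices and $(m+1)m$ for non-adjacent ones. The same argument with the two vertices exchanged gives the count in the fiber $y'$. Adjacent vertices thus have
\begin{equation}\label{eq:across}
(g-1)m^2+2(m^2-1)=(g+1)m^2-2
\end{equation}
common neighbors, and $gm=s-1$ turns this into $sm+m^2-m-2$. Hence $\Gamma$ is edge-regular. Non-adjacent vertices have $(g-1)m^2+2m(m+1)=sm+m^2+m$ common neighbors. Such pairs exist, since $g\geq 1$ and a vertex has only $ms<s^2$ neighbors in another fiber; so $\Gamma$ is not complete.

Therefore $\Gamma$ is strongly regular if and only if \eqref{eq:noncol} equals $sm+m^2+m$ for all non-collinear $P\neq P'$, which means $\sigma(P,P')=m$.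
\end{proof}

Condition (D) was used only to evaluate \eqref{eq:inside}; without it, $\Gamma$ is still regular with $m$-regular cliques, but some edge inside a fiber has the wrong number of common neighbors. One averaging identity shows what (D) really demands and also gives a criterion for strictness. Let $L\subset\mathcal P$ be a set that every $\varphi_j$ maps bijectively onto $S$, and let $P\in L$. As $P'$ runs through $L\setminus\{P\}$, the difference $\varphi_j(P)-\varphi_j(P')$ runs once through $S\setminus\{0\}$, so
\begin{equation}\label{eq:avg}
\sum_{P'\in L\setminus\{P\}}\sigma(P,P')=g(m^2-m)=(s-1)(m-1).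
\end{equation}
Taking a line for $L$, we see that (D) always holds on average; it says that $\sigma$ does not fluctuate along lines. Taking for $L$ a level set of an unused function, we obtain the following.

\begin{lemma}\label{lem:unused}
Assume \textup{(O)} and \textup{(D)}. If some function $e_*\colon\mathcal P\to S$ is orthogonal to all $e_i$ and all $\varphi_j$, then $\Gamma$ is a strictly Neumaier graph.
\end{lemma}

\begin{proof}
Let $L$ be a level set of $e_*$ and $P\in L$. Each $e_i$ is injective on $L$, so no two points of $L$ are collinear. By \eqref{eq:avg} the average of $\sigma(P,P')$ over the $s-1$ points $P'\in L\setminus\{P\}$ is $m-1$, so $\sigma(P,P')\ne m$ for some $P'$. Apply Proposition~\ref{prop:glue}.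
\end{proof}

\begin{remark}[the number of fibers is forced]
Formulas \eqref{eq:inside}, \eqref{eq:across} and the first equality in \eqref{eq:avg} hold for any $g=|J|=|Y|-1\ge1$. If $\Gamma$ is edge-regular, then $\sigma$ has a constant value $\sigma_0$ on collinear pairs, with $(s-1)\sigma_0=gm(m-1)$ by \eqref{eq:avg} and $s\sigma_0=gm^2+m-s$ by comparing \eqref{eq:inside} with \eqref{eq:across}. Eliminating $\sigma_0$ gives $gm(m-s)=(s-1)(m-s)$, so $g=(s-1)/m$ and $\sigma_0=m-1$.
\end{remark}

\begin{remark}[the case $m=1$]\label{rem:m1}
For $m=1$ the construction yields only strongly regular graphs. There are then $s+1$ orthogonal functions, and their level sets through $P$ cover $1+(s+1)(s-1)=s^2$ points, so a point $P'\neq P$ not collinear with $P$ agrees with $P$ in exactly one $\varphi_j$. Since $\Delta$ is the indicator function of $0$, this gives $\sigma(P,P')=1=m$.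
\end{remark}

\section{Difference sets}\label{sec:ds}

The simplest way to stop $\sigma$ from fluctuating is to make $\Delta$ constant away from $0$. An $m$-element subset $U$ of an abelian group of order $s$ is an \emph{$(s,m,\mu)$ difference set} if $\Delta(t)=\mu$ for all $t\ne0$; then $\mu(s-1)=m(m-1)$.

\begin{theorem}\label{thm:ds}
Let $s$ be a prime power, and let $U$ be an $(s,m,\mu)$ difference set in $(\mathbb F_s,+)$ with $m\ge 2$, $m\mid s-1$ and $g=(s-1)/m\ge2$. Then there is a strictly Neumaier graph with the parameters of Proposition~\ref{prop:glue} and an $m$-regular clique of size $s$. In particular, this holds for every prime power $s\equiv3\pmod4$, $s\ge7$, with $m=(s-1)/2$; for example, $s=7$ gives $(v,k,\lambda)=(147,66,25)$ with a $3$-regular clique of size $7$.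
\end{theorem}

\begin{proof}
The plane $\mathcal P=\mathbb F_s^2$ has $s+1$ one-dimensional subspaces, and two nonzero linear forms with different kernels are orthogonal. From $(m-1)(g-1)>0$ we get $m+g<mg+1=s$, so $m+g+2\le s+1$. Hence we can choose nonzero linear forms $e_0,\dots,e_m$, $\varphi_j$ $(j\in J)$ and $e_*$ with pairwise different kernels, and (O) holds. If $P\ne P'$ are collinear, then $\varphi_j(P)\neq\varphi_j(P')$ for all $j$ by orthogonality, so $\sigma(P,P')=g\mu=m-1$, and (D) holds. Lemma~\ref{lem:unused} applies.

For $s\equiv3\pmod 4$ let $U$ be the set of nonzero squares, so that $m=(s-1)/2$ and $g=2$. Multiplying a representation $t=u_1-u_2$ by $u\in U$ shows $\Delta(ut)=\Delta(t)$, and exchanging $u_1,u_2$ shows $\Delta(-t)=\Delta(t)$. Since $-1$ is not a square, $\mathbb F_s^*=U\cup(-U)$, so $\Delta$ is constant on $\mathbb F_s^*$. This is the Paley difference set, with parameters $(s,\frac{s-1}2,\frac{s-3}4)$. The condition $s\geq7$ ensures $m\ge2$, and $s=7$ is the graph of Section~\ref{sec:147}.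
\end{proof}

This theorem cannot answer the question alone. The equation $g\mu=m-1$ forces $g\mid m-1$, so $s=gm+1\le m^2-m+1$: for each $m$ there are finitely many candidates for $s$, and for $m=2$ there is none with $g\geq2$. To reach every $m$ we must allow $\Delta$ to be far from constant and let the $g$ functions $\varphi_j$ do the averaging.

\section{Forms twisted by the Frobenius map}\label{sec:twist}

\subsection*{The idea}
Suppose $U$ is a subgroup of order $m$ of $\mathbb F_s^*$. Then $\Delta$ is constant on the $g$ cosets of $U$, so the sum of $\Delta$ over any \emph{transversal} of $U$ (a set containing one element of each coset) is $(m^2-m)/m=m-1$. Thus (D) holds if, for collinear $P\ne P'$, the $g$ differences $\varphi_j(P)-\varphi_j(P')$ form a transversal.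

Try linear forms: $e_0=\xi$, $e_c=\eta-c\xi$ for $c$ in an $m$-element set $C$, and $\varphi_j=\delta_j^{-1}(\eta-a_j\xi)$. Differences of collinear points are $(0,z)$ and $(z,cz)$, at which $\varphi_j$ equals $z/\delta_j$ and $z(c-a_j)/\delta_j$. So we want $(\delta_j)_j$ and each $(\delta_j/(c-a_j))_j$ to be transversals. The natural way to arrange this is to require $c-a_j\in U$ for all $c$ and $j$. But this confines $a_j$ to the $m$ elements of $c-U$, whereas (O) needs $g$ different slopes, and $g>m$ for large $s$.

We therefore look for a symmetry that produces many gluing functions from one. Multiplication of $\mathcal P=\mathbb F_s^2$ by a scalar $x$ preserves the kernels of $e_0$ and $e_c$, hence collinearity. It also preserves the kernel of every linear form, so from a linear $\varphi$ the functions $P\mapsto\varphi(x^{-1}P)$ give nothing orthogonal to $\varphi$. If instead $\varphi=\eta-\beta\xi^q$ for a subfield $\mathbb F_q\subset\mathbb F_s$, then the kernel $\eta=\beta\xi^q$ is moved to $\eta=\beta x^{1-q}\xi^q$, which is new unless $x\in\mathbb F_q$. The price is that $\varphi$ is only $\mathbb F_q$-linear, and for this reason we take $U$ inside $\mathbb F_q$.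

\subsection*{The norm}
Let $m,q,d,s$ be as in Theorem~\ref{thm:main}. The norm $N(z)=z^{1+q+\dots+q^{d-1}}=z^{(s-1)/(q-1)}$ is a homomorphism of the cyclic group $\mathbb F_s^*$ onto $\mathbb F_q^*$. Its kernel $H$ has order $(s-1)/(q-1)$, and $N(z^q)=N(z)^q=N(z)$. For $t\in\mathbb F_q^*$ we have $N(t)=t^d=t$, because $d\equiv1\pmod{q-1}$. Hence $H\cap\mathbb F_q^*=\{1\}$, and each $z\in\mathbb F_s^*$ is the product of $N(z)\in\mathbb F_q^*$ and $z/N(z)\in H$: the group $\mathbb F_s^*$ is the direct product $\mathbb F_q^*\times H$, and $N$ is the projection onto the first factor.

\begin{lemma}\label{lem:bij}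
Let $c\in\mathbb F_q^*$ and $\alpha\in\mathbb F_s^*$ with $N(\alpha)\ne c$. Then $z\mapsto cz-\alpha z^q$ is an $\mathbb F_q$-linear bijection of $\mathbb F_s$.
\end{lemma}

\begin{proof}
The map is additive, and it commutes with multiplication by $t\in\mathbb F_q$ since $t^q=t$. If $cz=\alpha z^q$ with $z\neq0$, then taking norms gives $cN(z)=N(\alpha)N(z)$, so $c=N(\alpha)$. Thus the kernel is trivial.
\end{proof}

\subsection*{The functions}
Let $U$ be the subgroup of order $m$ of $\mathbb F_q^*$, let $h=(q-1)/m$, and let $T$ be a transversal of $U$ in $\mathbb F_q^*$, so $|T|=h$. Since $q>m+1$, we have $h\ge2$. Choose $C\subset\mathbb F_q^*$ with $|C|=m$, and pairwise distinct elements $b_\tau$ $(\tau\in T)$ of $\mathbb F_q^*\setminus C$. There is room for them, since $q-1-m=m(h-1)\ge2(h-1)\ge h$. For each $\tau\in T$ let $\beta_\tau\in\mathbb F_s^*$ be an element with $N(\beta_\tau)=b_\tau$, to be chosen later.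

Take $S=(\mathbb F_s,+)$, $\mathcal P=\mathbb F_s^2$ and $J=T\times H$, so that $|J|=h(s-1)/(q-1)=(s-1)/m=g$. Define
\[
e_0=\xi,\qquad e_c=\eta-c\xi\quad(c\in C),\qquad e_*=\eta,\qquad \varphi_\tau=\tau^{-1}(\eta-\beta_\tau\xi^q)\quad(\tau\in T),
\]
and for $(\tau,x)\in J$ let
\[
\varphi_{\tau,x}(P)=\varphi_\tau(x^{-1}P),\quad\text{that is,}\quad \varphi_{\tau,x}=(\tau x)^{-1}\bigl(\eta-\alpha_{\tau,x}\,\xi^q\bigr),\qquad \alpha_{\tau,x}=\beta_\tau x^{1-q}.
\]
The $m+1$ classes of lines are those of $e_0$ and $e_c$ $(c\in C)$.

\begin{lemma}\label{lem:O}
The functions $e_0$, $e_c$ $(c\in C)$, $e_*$ and $\varphi_{\tau,x}$ $((\tau,x)\in J)$ are pairwise orthogonal.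
\end{lemma}

\begin{proof}
All these functions are additive. An additive map of the finite group $\mathbb F_s^2$ to itself is bijective if its kernel is trivial, so it suffices to show that two different functions have only $(0,0)$ as a common zero. Every function other than $e_0$ has a kernel of the form $\eta=R(\xi)$ with $R(0)=0$, where $R(\xi)$ is $c\xi$, $0$ or $\alpha_{\tau,x}\xi^q$. This settles all pairs involving $e_0$, and for the other pairs we must show that two different $R$ agree only at $\xi=0$. Among $c\xi$ $(c\in C)$ and $0$ this holds because the elements of $C\cup\{0\}$ are distinct and $0\notin C$. For $0$ and $\alpha_{\tau,x}\xi^q$ it holds because $\alpha_{\tau,x}\neq0$. For $c\xi$ and $\alpha_{\tau,x}\xi^q$ it is Lemma~\ref{lem:bij}, since $N(\alpha_{\tau,x})=b_\tau\ne c$. For two twisted functions we need the $\alpha_{\tau,x}$ to be pairwise distinct. The norm $b_\tau$ determines $\tau$, and if $x^{1-q}=x'^{\,1-q}$ with $x,x'\in H$, then $(x/x')^{q-1}=1$, so $x/x'\in\mathbb F_q^*\cap H=\{1\}$.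
\end{proof}

So (O) holds for every choice of the $\beta_\tau$. Condition (D) restricts the choice. For $\beta\in\mathbb F_s^*$ with $N(\beta)\notin C$ and $c\in C$, let $\rho_c(\beta)\in\mathbb F_s^*$ be the unique solution $\rho$ of
\begin{equation}\label{eq:rho}
c\rho-\beta\rho^q=1,
\end{equation}
which exists by Lemma~\ref{lem:bij}. It plays the part of $1/(c-a_j)$ in the linear attempt, and the condition $c-a_j\in U$ is replaced by the much weaker condition $N(\rho)\in U$.

\begin{lemma}\label{lem:D}
If $N(\rho_c(\beta_\tau))\in U$ for all $c\in C$ and $\tau\in T$, then \textup{(D)} holds.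
\end{lemma}

\begin{proof}
Let $P\ne P'$ be collinear. Then $P-P'=zw$ with $z\in\mathbb F_s^*$ and $w=(0,1)$ or $w=(1,c)$ for some $c\in C$. Fix $w$, and let $E_\tau(z')=\varphi_\tau(z'w)$ for $z'\in\mathbb F_s$. By additivity,
\[
\sigma(P,P')=\sum_{\tau\in T}\sum_{x\in H}\Delta\bigl(E_\tau(z/x)\bigr).
\]
The map $E_\tau$ is $z'\mapsto\tau^{-1}z'$ if $w=(0,1)$ and $z'\mapsto\tau^{-1}(cz'-\beta_\tau z'^{\,q})$ if $w=(1,c)$. In both cases it is an $\mathbb F_q$-linear bijection of $\mathbb F_s$. Put $\kappa_\tau=\tau$ in the first case and $\kappa_\tau=\tau\rho_c(\beta_\tau)$ in the second. Then $E_\tau(\kappa_\tau)=1$, in the second case by $\mathbb F_q$-linearity and \eqref{eq:rho}, and $N(\kappa_\tau)\in\tau U$, in the second case by hypothesis.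

The map $E_\tau$ need not be multiplication by a constant, but $\Delta$ cannot see the difference. Indeed $E_\tau(t\kappa_\tau)=t$ for $t\in\mathbb F_q$, so $E_\tau(z')\in\mathbb F_q$ if and only if $z'/\kappa_\tau\in\mathbb F_q$, and then $E_\tau(z')=z'/\kappa_\tau$. Since $U\subset\mathbb F_q$, the function $\Delta$ vanishes outside $\mathbb F_q$. Hence $\Delta(E_\tau(z'))=\Delta(z'/\kappa_\tau)$ for all $z'$.

For fixed $\tau$, as $x$ runs through $H$ the element $z/(x\kappa_\tau)$ runs through a coset of $H$. By the decomposition $\mathbb F_s^*=\mathbb F_q^*\times H$, this coset contains exactly one element of $\mathbb F_q$, namely the common norm $N(z)/N(\kappa_\tau)$ of its elements. Therefore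
\[
\sigma(P,P')=\sum_{\tau\in T}\Delta\bigl(N(z)/N(\kappa_\tau)\bigr).
\]
The elements $N(\kappa_\tau)\in\tau U$ form a transversal of $U$ in $\mathbb F_q^*$, hence so do the quotients $N(z)/N(\kappa_\tau)$. As $\Delta$ is constant on cosets of $U$, the sum is $\frac1m\sum_{t\in\mathbb F_q^*}\Delta(t)=(m^2-m)/m=m-1$.
\end{proof}

The symmetry has done its work. There are $hm=q-1$ conditions left, a number independent of $d$, and the conditions for different $\tau$ involve different unknowns $\beta_\tau$, each of which ranges over a coset of the large group $H$.

\section{Solving the norm conditions}\label{sec:weil}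

\begin{lemma}\label{lem:beta}
For every $b\in\mathbb F_q^*\setminus C$ there is $\beta\in\mathbb F_s^*$ with $N(\beta)=b$ and $N(\rho_c(\beta))\in U$ for all $c\in C$.
\end{lemma}

Since $U$ has index $h$ in $\mathbb F_q^*$, one expects the $m$ conditions to hold together for a proportion of about $h^{-m}$ of the candidates. The tool for proving such a statement is Weil's bound. A \emph{multiplicative character} of $\mathbb F_s$ is a homomorphism $\psi\colon\mathbb F_s^*\to\mathbb C^*$, its \emph{order} is the size of its image, and a nontrivial character is extended by $\psi(0)=0$.

\begin{theorem}[Weil's bound {\cite[Theorem 5.41]{LN}}]\label{thm:weil}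
Let $\psi$ be a multiplicative character of $\mathbb F_s$ of order $h>1$, and let $G\in\mathbb F_s[X]$ be a monic polynomial of positive degree that is not an $h$-th power and has $D$ distinct roots in its splitting field. Then $\bigl|\sum_{\omega\in\mathbb F_s}\psi(aG(\omega))\bigr|\le(D-1)\sqrt s$ for all $a\in\mathbb F_s$.
\end{theorem}

The bound is useful only if $D$ is small compared with $\sqrt s$, while $\rho_c(\beta)$ is defined implicitly by \eqref{eq:rho}. So we first parametrize $\beta$ and all the $\rho_c(\beta)$ by rational functions of one variable whose degrees do not depend on $d$. Let $L_c(X)=cX-bX^q$. For $\gamma\in\mathbb F_s^*$ the element $\beta=b\gamma^{q-1}$ has norm $bN(\gamma)^{q-1}=b$, and multiplying \eqref{eq:rho} by $\gamma$ turns it into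
\begin{equation}\label{eq:L}
L_c(\gamma\rho)=\gamma .
\end{equation}
Now the polynomial is fixed and the parameter stands on the right. We need the preimages of one element $\gamma$ under all the maps $L_c$, and these can be written down because the $L_c$ commute: their coefficients lie in $\mathbb F_q$, so
\[
L_c(L_{c'}(X))=cc'X-b(c+c')X^q+b^2X^{q^2}=L_{c'}(L_c(X)).
\]
For $m=2$ and $C=\{c,c'\}$, take for $\gamma$ the value of this polynomial at $\omega$; then $L_{c'}(\omega)$ is the preimage of $\gamma$ under $L_c$, and $L_c(\omega)$ is its preimage under $L_{c'}$. The general case is the same clearing of denominators.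

\begin{proof}[Proof of Lemma~\ref{lem:beta}]
\emph{Parametrization.} Let $f$ be the composition of all $L_{c'}$ $(c'\in C)$, and let $f_c$ be the composition of all $L_{c'}$ with $c'\in C\setminus\{c\}$. These are polynomials over $\mathbb F_q$ of degrees $q^m$ and $q^{m-1}$, with $L_c(f_c(X))=f(X)$ and $f(0)=f_c(0)=0$. Since $N(b)=b\notin C$, Lemma~\ref{lem:bij} shows that each $L_{c'}$ permutes $\mathbb F_s^*$, so $f(\omega)\neq0$ and $f_c(\omega)\ne0$ for $\omega\in\mathbb F_s^*$. Given such $\omega$, put $\gamma=f(\omega)$ and $\beta=b\gamma^{q-1}$. Then $N(\beta)=b$, and $\rho=f_c(\omega)/f(\omega)$ satisfies \eqref{eq:L}, so $\rho_c(\beta)=f_c(\omega)/f(\omega)$. It remains to show that the number $n$ of $\omega\in\mathbb F_s^*$ with $N(f_c(\omega)/f(\omega))\in U$ for all $c\in C$ is positive.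

\emph{Expansion in characters.} The group $\mathbb F_q^*/U$ is cyclic of order $h$, so there is a character $\chi$ of $\mathbb F_q$ of order $h$ with kernel $U$. Since $N$ is onto, $\psi=\chi\circ N$ is a character of $\mathbb F_s$ of order $h>1$. For $z\in\mathbb F_s^*$ the value $\psi(z)$ is an $h$-th root of unity, so $h^{-1}\sum_{a=0}^{h-1}\psi(z)^a$ is $1$ if $N(z)\in U$ and $0$ otherwise. Multiplying over $c\in C$ and summing over $\omega$ gives
\[
h^mn=\sum_{a\in\{0,\dots,h-1\}^C}\ \sum_{\omega\in\mathbb F_s^*}\ \prod_{c\in C}\psi\!\left(\frac{f_c(\omega)}{f(\omega)}\right)^{a_c}.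
\]
The term $a=0$ contributes $s-1$. For $a\ne0$ let $r$ be the integer with $0\le r<h$ and $r\equiv-\sum_ca_c\pmod h$, and let $G_a=f^{\,r}\prod_cf_c^{\,a_c}$, an ordinary product of polynomials. As $\psi(z)^h=1$ for $z\neq0$, the product over $c$ equals $\psi(G_a(\omega))$. Some $a_c$ is positive, so $G_a$ has positive degree and $G_a(0)=0$; the inner sum is therefore $\sum_{\omega\in\mathbb F_s}\psi(G_a(\omega))$.

\emph{The roots of $G_a$.} To apply Theorem~\ref{thm:weil} we show that $G_a$ is not a constant times an $h$-th power, by finding its roots with their multiplicities. Let $F\colon z\mapsto z^q$, an $\mathbb F_q$-linear map of the algebraic closure $\overline{\mathbb F}_q$. The set $V_c$ of roots of $L_c$ is the eigenspace of $F$ for the eigenvalue $c/b\in\mathbb F_q$. It has $q$ elements, because $L_c$ has degree $q$ and derivative $c\ne0$, hence no repeated root. Eigenspaces for distinct eigenvalues are independent, so $V=\bigoplus_{c\in C}V_c$ is a direct sum with $q^m$ elements. Since $f$ is additive and $f=f_c\circ L_c$ vanishes on each $V_c$, it vanishes on $V$. As $\deg f=|V|$, the roots of $f$ are exactly the elements of $V$, all simple. The same argument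 with $C\setminus\{c\}$ in place of $C$ shows that the roots of $f_c$ are the elements of $V$ whose $c$-component is $0$, all simple. So all roots of $G_a$ lie in $V$, and the multiplicity of $G_a$ at an element of $V$ is $r$ plus the sum of $a_c$ over those $c$ for which the $c$-component is $0$.

Choose $c$ with $0<a_c<h$. An element of $V$ with all components nonzero has multiplicity $r$, and an element whose only zero component is the $c$-component has multiplicity $r+a_c$. If $G_a$ were a constant times an $h$-th power, both numbers would be divisible by $h$, and so would their difference $a_c$, which is false. Writing $G_a$ as its leading coefficient times a monic polynomial, we may apply Theorem~\ref{thm:weil} with $D\le q^m$.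

\emph{The estimate.} There are $h^m-1$ terms with $a\ne0$, so
\[
h^mn\ \ge\ s-1-(h^m-1)(q^m-1)\sqrt s .
\]
Since $d\ge4m$ and $h<q$, we have $\sqrt s\ge q^{2m}\ge h^mq^m$. Hence $(h^m-1)(q^m-1)\le h^mq^m-1\le\sqrt s-1$, the error term is at most $s-\sqrt s<s-1$, and $n>0$.
\end{proof}

\section{The main theorems and partitions into regular cliques}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For each $\tau\in T$ choose $\beta_\tau$ by Lemma~\ref{lem:beta} with $b=b_\tau$. Then (O) holds by Lemma~\ref{lem:O} and (D) holds by Lemma~\ref{lem:D}. Proposition~\ref{prop:glue} gives a Neumaier graph $\Gamma$ with an $m$-regular clique of size $s$, the stated $k$ and $\lambda$, and $v=(g+1)s^2=s^2(s+m-1)/m$. By Lemma~\ref{lem:O}, the function $e_*=\eta$ is orthogonal to all functions used, so $\Gamma$ is strictly Neumaier by Lemma~\ref{lem:unused}.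
\end{proof}

The hypotheses enter as follows. The divisibility $m\mid q-1$ provides the subgroup $U$. The congruence $d\equiv1\pmod{q-1}$ makes $N$ the identity on $\mathbb F_q^*$, which underlies Lemma~\ref{lem:bij} and the decomposition $\mathbb F_q^*\times H$. The inequalities $q>m+1$ and $m\geq2$ leave room for $h$ elements $b_\tau$ outside $C$: if $q=m+1$ then $C=\mathbb F_q^*$, and if $m=1$ then $h=q-1$ exceeds $|\mathbb F_q^*\setminus C|$, in accordance with Remark~\ref{rem:m1}. The bound $d\ge4m$ is used only in the last estimate of Section~\ref{sec:weil}.

In the graphs of Theorem~\ref{thm:main} every vertex lies in $m+1$ of the regular cliques found in Proposition~\ref{prop:glue}, and the characteristic of the field is almost arbitrary.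

\begin{theorem}\label{thm:partitions}
Let $m\ge2$ and let $p$ be any prime not dividing $m$. There are infinitely many powers $s$ of $p$ for which there is a strictly Neumaier graph with $v=s^2(s+m-1)/m$, $k=(s-1)(s+m+1)$, $\lambda=sm+m^2-m-2$, whose vertex set can be partitioned into $m$-regular cliques of size $s$ in at least $m+1$ different ways, any two cliques from different partitions sharing at most one vertex.
\end{theorem}

\begin{proof}
The prime $p$ has finite multiplicative order modulo $m$, so infinitely many powers of $p$ are congruent to $1$ modulo $m$. Choose such a power $q>m+1$, and let $d\ge4m$ run through the infinitely many integers congruent to $1$ modulo $q-1$. For $s=q^d$ take the graph $\Gamma$ constructed in the proof of Theorem~\ref{thm:main}. For each of the $m+1$ classes, the sets $\{y\}\times\ell$ with $y\in Y$ and $\ell$ a line of that class partition $Y\times\mathcal P$, and they are $m$-regular cliques of size $s$ by Proposition~\ref{prop:glue}. Two cliques from different classes are disjoint if they lie in different fibers and share exactly one vertex otherwise. As $s>1$, the partitions are different.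
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
For $m=1$ this is the known existence of strictly Neumaier graphs with $1$-regular cliques. For $m\ge2$ apply Theorem~\ref{thm:partitions} with any prime $p$ not dividing $m$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGRZ}
Rhys J. Evans, Sergey Goryainov, Grigory Ryabov, Da Zhao,
\emph{On Neumaier Cayley graphs},
arXiv:2602.05412 (2026).

\bibitem{LN}
Lidl and Niederreiter,
\emph{Finite Fields}.

\end{thebibliography}
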